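# Lagrangian constant cycles on Hilbert schemes of K3 surfaces, and a determinant on ten points

## 1. A natural guess, and the words in it

On a moduli space $\mathsf M$ of sheaves on a K3 surface, the Chow ring is huge. It contains a small canonical part, the tautological ring, built from the Chern character of the universal sheaf. It also contains the classes of some very special subvarieties: half-dimensional ones, all of whose points are rationally equivalent to one distinguished point class. Such a subvariety satisfies so rigid a condition that one would guess that its class is canonical too, that is, tautological. This guess is a conjecture in Barros, Flapan, Marian, Silversmith, *On product identities and the Chow rings of holomorphic symplectic varieties*, arXiv:1912.13419 (2019). We make it precise, test it for one and two points, see how far a symmetry argument carries it, and find that it fails from ten points on.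

We work over $\mathbb C$. Chow groups have $\mathbb Q$-coefficients, and $\mathrm{cl}$ is the cycle class map. Throughout, $X$ is a projective K3 surface, so $K_X=0$ and $H^1(X,\mathcal O)=0$. We write $NS$ for its Néron–Severi group, $T=NS^\perp\subset H^2(X,\mathbb Z)$ for the transcendental lattice, $r=\operatorname{rk}T=22-\rho(X)$, $\sigma$ for a nonzero holomorphic $2$-form, and $\mathsf{pt}\in H^4(X)$ for the class of a point. By the Hodge index theorem $NS$ is nondegenerate, so $H^2(X,\mathbb Q)=NS_{\mathbb Q}\oplus T_{\mathbb Q}$.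

**Fact ($T_{\mathbb Q}$ is irreducible).** $T_{\mathbb Q}$ has no Hodge substructures other than $0$ and $T_{\mathbb Q}$. Indeed, by polarization a substructure splits off, and one of the two summands, call it $T''$, does not contain $\sigma$ in its complexification. Since $H^{2,0}$ is a line, $T''$ is of type $(1,1)$. By the Lefschetz theorem $T''\subset NS_{\mathbb Q}\cap T_{\mathbb Q}=0$.

**Definition (Beauville–Voisin class and ring).** $c_X\in CH_0(X)$ is the degree-one class of any point lying on a rational curve in $X$. The Beauville–Voisin ring is the subring of $CH^\star(X)$ spanned by $1$, the divisor classes and $c_X$. We use that $D\cdot D'$ is a multiple of $c_X$ for divisors $D,D'$, that $c_2(X)=24\,c_X$ (Beauville–Voisin), and that some ample divisor on $X$ is a sum of rational curves (Bogomolov–Mumford, Mori–Mukai).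

**Definition (the moduli space).** Let $v\in H^\star(X,\mathbb Z)$ be a primitive Mukai vector, and let $\mathsf M$ be the moduli space of stable sheaves with Mukai vector $v$, for a $v$-generic polarization. It is a smooth projective irreducible holomorphic symplectic variety of dimension $\langle v,v\rangle+2=2n$. Assume that $\mathsf M$ is fine, with universal sheaf $\mathcal F$ on $\mathsf M\times X$ and projections $\pi$ to $\mathsf M$ and $\rho$ to $X$. The distinguished cycle $c_{\mathsf M}\in CH_0(\mathsf M)$ is the class of any stable sheaf $F\in\mathsf M$ such that $c_2(F)\in CH_0(X)$ is a multiple of $c_X$.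

**Definition (tautological ring).** $R_\star(\mathsf M)\subset CH_\star(\mathsf M)$ is the subring generated by all
$$\pi_\star\big(\mathrm{ch}_{k_1}(\mathcal F)\cdots\mathrm{ch}_{k_\ell}(\mathcal F)\cdot\rho^\star\gamma\big),\qquad \ell\ge0,\ k_i\ge0,$$
with $\gamma$ in the Beauville–Voisin ring. It is known that the Chern classes of $T\mathsf M$ and the cycle $c_{\mathsf M}$ lie in it.

**Definition (Lagrangian constant-cycle subvariety for $c_{\mathsf M}$).** This is a closed subvariety $V\subset\mathsf M$ of dimension $n$ on which the symplectic form restricts to zero, and each of whose points has class $c_{\mathsf M}$ in $CH_0(\mathsf M)$. Such subvarieties exist (Shen–Yin–Zhao).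

**Conjecture.** The class of any Lagrangian constant-cycle subvariety for $c_{\mathsf M}$ is in $R_\star(\mathsf M)$.

**The case $\mathsf M=X^{[n]}$.** Take $v=(1,0,1-n)$. A rank one torsion-free sheaf is always stable, and as $\mathrm{Pic}^0(X)=0$ the sheaves in question are the ideal sheaves $I_\xi$ of length-$n$ subschemes $\xi$. So $\mathsf M=X^{[n]}$, with universal sheaf $I_{\mathcal Z}$, where $\mathcal Z\subset X^{[n]}\times X$ is the universal subscheme. Write $[\xi]$ for the $0$-cycle of $\xi$. Since $c_1(I_\xi)=0$, we get $c_2(I_\xi)=-\mathrm{ch}_2(I_\xi)=\mathrm{ch}_2(\mathcal O_\xi)=[\xi]$. Hence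
$$[\xi]=n\,c_X\ \text{in }CH_0(X)\quad\Longrightarrow\quad \xi\ \text{has class } c_{\mathsf M}\in CH_0(X^{[n]}).\tag{1}$$
Put
$$\theta_k(\gamma)=\pi_\star\big(\mathrm{ch}_k(\mathcal O_{\mathcal Z})\,\rho^\star\gamma\big),$$
in Chow groups or in cohomology. Since $\mathcal Z$ has codimension $2$, $\theta_0=\theta_1=0$ and $\mathrm{ch}_2(\mathcal O_{\mathcal Z})=[\mathcal Z]$. For $k\ge1$ we have $\mathrm{ch}_k(I_{\mathcal Z})=-\mathrm{ch}_k(\mathcal O_{\mathcal Z})$, so $\theta_k(\gamma)\in R_\star$ for $\gamma$ in the Beauville–Voisin ring. For example, $\theta_2(D)$ is the divisor of those $\xi$ that meet the curve $D$.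

*The ring does not depend on the universal sheaf.* Another universal sheaf is $\mathcal F'=I_{\mathcal Z}\otimes\pi^\star\mathcal L$ with $\mathcal L\in\mathrm{Pic}(X^{[n]})$. Its Chern character is $\mathrm{ch}(I_{\mathcal Z})\cdot\pi^\star e^{c_1(\mathcal L)}$, so each of the two rings is contained in the other as soon as $c_1(\mathcal L)$ lies in both. It lies in the ring of $\mathcal F'$, because $\mathrm{ch}_1(\mathcal F')=\pi^\star c_1(\mathcal L)$ and so $\pi_\star(\mathrm{ch}_1(\mathcal F')\rho^\star c_X)=c_1(\mathcal L)$. It lies in the ring of $I_{\mathcal Z}$: for $n\ge2$, $\mathrm{Pic}(X^{[n]})_{\mathbb Q}$ is spanned by the $\theta_2(D)$ and $c_1(\mathcal O^{[n]})$ (Fogarty), where $\mathcal O^{[n]}=\pi_\star\mathcal O_{\mathcal Z}$, and Grothendieck–Riemann–Roch gives $c_1(\mathcal O^{[n]})=\theta_3(1)$ (the Todd correction would involve $\theta_1=0$). For $n=1$, $c_1(\mathcal L)=\theta_2(c_1(\mathcal L))$.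

**One point.** For $n=1$, $\mathsf M=X$, $\mathcal Z$ is the diagonal, and $c_{\mathsf M}=c_X$. A rational curve is an example of a Lagrangian constant-cycle subvariety. Any such $V$ is a curve $D$, and $[D]=\theta_2(D)\in R_\star$. The guess is right.

**Where we are going.** Consider the following condition.

**(H)** $X$ is a projective K3 surface, $E$ is an elliptic curve with $\mathrm{End}(E)\neq\mathbb Z$, $A=E\times E$, and there is a dominant rational map $\psi:A\dashrightarrow X$ with $\psi\circ(-1)=\psi$.

The example to keep in mind is the Kummer surface $X=\mathrm{Km}(E\times E)$ with $\psi$ the quotient map and, say, $E=\mathbb C/\mathbb Z[i]$.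

**Theorem 1.** Let $X$ satisfy (H) and let $n\ge10$. Then there is a Lagrangian constant-cycle subvariety $V\subset X^{[n]}$ for $c_{\mathsf M}$ with $\mathrm{cl}(V)\notin\mathrm{cl}(R_\star(X^{[n]}))$. In particular $[V]\notin R_\star(X^{[n]})$, and the conjecture is false.

**Theorem 2.** Let $X$ be a projective K3 surface with transcendental lattice of rank $r$. If $n<\frac{(r+2)(r+3)}2$ (in particular if $n\le9$), then every Lagrangian subvariety $V\subset X^{[n]}$ satisfies $\mathrm{cl}(V)\in\mathrm{cl}(R_\star(X^{[n]}))$.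

**Theorem 3.** For $n\le2$ and every projective K3 surface $X$, the conjecture as stated (in Chow groups) holds for $X^{[n]}$.

Theorems 1 and 2 together say that for $X$ satisfying (H) the cohomological form of the conjecture for $X^{[n]}$ holds exactly when $n\le9$. The Chow-level statement for $X^{[n]}$ with $3\le n\le9$, and the conjecture for other $\mathsf M$, are not settled here. We have proved Theorem 3 for $n=1$.

**Three tools.** They will be used repeatedly.

*Moving points.* Let $B$ be an irreducible projective variety of positive dimension, $W\subset B$ a dense open subset and $b\in B$. Then there are a smooth projective curve $C$, a morphism $C\to B$, a point $t_0\in C$ over $b$, and a $0$-cycle $\sum n_jt_j$ on $C$ rationally equivalent to $t_0$ with $\sum n_j=1$ and all $t_j$ over $W$. Indeed, take the normalization $C$ of an irreducible curve in $B$ through $b$ meeting $W$. Only finitely many points of $C$ lie over $B\setminus W$. For a divisor $H$ on $C$ of large degree, $t_0+H$ and $H$ are both very ample, hence equivalent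 to effective divisors avoiding those points. Subtract.

*Bloch–Srinivas.* Let $S,M$ be smooth projective varieties, $S$ irreducible, and $\Gamma\in CH_{\dim S}(S\times M)$ with $\Gamma_\star[s]=0$ in $CH_0(M)$ for all $s\in S$. Then $\Gamma$ is equal in $CH_{\dim S}(S\times M)$ to a $\mathbb Q$-cycle supported on $D\times M$ for some closed $D\subsetneq S$.

**Lemma 4.** Let $V\subset X^{[n]}$ be an irreducible closed subvariety of dimension $n$, all of whose points have the same class in $CH_0(X^{[n]})$. Then $V$ is Lagrangian.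

*Proof.* Put $M=X^{[n]}$, let $\iota:\tilde V\to V\subset M$ be a resolution and $m_0\in V$. The correspondence $\Gamma=[\Gamma_\iota]-[\tilde V\times m_0]$ sends every point of $\tilde V$ to $0$. By Bloch–Srinivas it equals a cycle $\sum a_i[W_i]$ with $W_i\subset D\times M$ irreducible of dimension $n=\dim\tilde V$. Let $\eta$ be the symplectic form, of type $(2,0)$. Let $\tilde D_i$ be a resolution of the image of $W_i$ in $\tilde V$, and let $\tilde W_i\to W_i$ be a resolution mapping to $\tilde D_i$. Then $[W_i]^\star\eta$ is obtained by pulling $\eta$ back to $\tilde W_i$, pushing forward to $\tilde D_i$ and then to $\tilde V$. With $e=\dim\tilde W_i-\dim\tilde D_i\ge1$, the first push-forward lands in $H^{2-e,-e}(\tilde D_i)=0$. So $\Gamma^\star\eta=0$. Also $[\tilde V\times m_0]^\star\eta=0$, since $\eta$ restricts to $0$ on a point. Hence the class of $\iota^\star\eta=[\Gamma_\iota]^\star\eta$ is zero, and a holomorphic form on a smooth projective variety with zero class is zero. So $V$ is isotropic, of dimension $n$. $\square$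

**Example.** Let $C\subset X$ be a rational curve, and let $V_C\subset X^{[n]}$ be the closure of the set of $n$ distinct points of $C$. It has dimension $n$, and each $\xi\in V_C$ has support in $C$, so $[\xi]=n\,c_X$. By (1) and Lemma 4, $V_C$ is a Lagrangian constant-cycle subvariety for $c_{\mathsf M}$.

## 2. Two points: the guess holds in Chow groups

We prove Theorem 3 for $n=2$. We may take $V$ irreducible.

Let $b:Y\to X^2$ be the blow-up of the diagonal, $j:\mathcal E\to Y$ the exceptional divisor, $p:\mathcal E\to X$ its projection, and $s:Y\to X^{[2]}$ the double cover. It is finite and flat and $s_\star s^\star=2$, so $s^\star$ is injective on Chow groups. Let $h_i=\mathrm{pr}_i\circ b:Y\to X$, with graph $\Gamma_i\subset Y\times X$. Write $D_i=\mathrm{pr}_i^\star D$, $c_i=\mathrm{pr}_i^\star c_X$ on $X^2$, and $\Delta\in CH^2(X^2)$ for the diagonal.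

**Step 1: list enough elements of $s^\star R_\star$.** The scheme $(s\times1)^{-1}\mathcal Z$ is flat of degree $2$ over $Y$, with support $\Gamma_1\cup\Gamma_2$, and over general points of $Y$ it is reduced. By flatness it is Cohen–Macaulay, so it has no embedded components. Hence it is the reduced scheme $\Gamma_1\cup\Gamma_2$ and $(s\times1)^\star[\mathcal Z]=\Gamma_1+\Gamma_2$. Flat base change gives the following.

* $s^\star\theta_2(D)=b^\star(D_1+D_2)$ and $s^\star\theta_2(c_X)=b^\star(c_1+c_2)$.
* The kernel of $\mathcal O_{\Gamma_1}\oplus\mathcal O_{\Gamma_2}\to\mathcal O_{\Gamma_1\cap\Gamma_2}$ is $\mathcal O_{\Gamma_1\cup\Gamma_2}$, and $\Gamma_1\cap\Gamma_2$ is, in $Y$, the scheme $b^{-1}(\text{diagonal})=\mathcal E$. Pushing forward to $Y$ we get $0\to s^\star\mathcal O^{[2]}\to\mathcal O_Y^2\to\mathcal O_{\mathcal E}\to0$. So $\mathcal E=-s^\star c_1(\mathcal O^{[2]})=-s^\star\theta_3(1)$. Hence also $j_\star p^\star D=\frac12\,\mathcal E\cdot b^\star(D_1+D_2)$ lies in $s^\star R_\star$, because $D_1+D_2$ restricts to $2D$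 on the diagonal.
* $b^\star(D_1D_2'+D_2D_1')=b^\star\big((D_1+D_2)(D_1'+D_2')\big)-(D\cdot D')\,b^\star(c_1+c_2)$, using $DD'=(D\cdot D')c_X$.
* $b^\star\Delta$. For this, $s^\star\pi_\star([\mathcal Z]^2)=\pi_\star(\Gamma_1^2)+\pi_\star(\Gamma_2^2)+2\pi_\star(\Gamma_1\cdot\Gamma_2)$. The normal bundle of $\Gamma_i\cong Y$ is $h_i^\star TX$, so $\pi_\star(\Gamma_i^2)=h_i^\star c_2(X)=24\,b^\star c_i$. Also $\Gamma_2=(h_2\times1)^\star\Delta$, so $\pi_\star(\Gamma_1\cdot\Gamma_2)=(\mathrm{id},h_1)^\star\Gamma_2=(h_2,h_1)^\star\Delta=b^\star\Delta$. Altogether $s^\star\pi_\star([\mathcal Z]^2)=24\,b^\star(c_1+c_2)+2\,b^\star\Delta$.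

**Step 2: reduce to a symmetric cycle on $X^2$.** By the blow-up formula, $s^\star[V]=b^\star W+j_\star p^\star D$ with $D\in CH^1(X)$ and $W=b_\star s^\star[V]\in CH^2(X^2)$. This $W$ is symmetric under exchange of factors. By Step 1 it suffices to show that $W$ lies in the span of $\Delta$, $c_1+c_2$ and the symmetric elements of $\mathrm{Pic}\otimes\mathrm{Pic}$.

**Step 3: use the constant-cycle condition to compute $W$ up to cycles supported over a curve.** The correspondence $\mathcal Z$ gives a map $CH_0(X^{[2]})\to CH_0(X)$, $\xi\mapsto[\xi]$. It sends $c_{\mathsf M}$ to $2c_X$ (use two points on a rational curve). So $[\xi]=2c_X$ for $\xi\in V$, and every $(x,y)\in b(s^{-1}V)$ satisfies $[x]+[y]=2c_X$. Now $W$ is represented by an effective (or zero) $2$-dimensional cycle supported on $b(s^{-1}V)$. Let $d\ge0$ be its degree over the first factor. For general $x$ we get $W_\star[x]=d(2c_X-[x])$. So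
$$W'=W+d\Delta-2d\,(1\times c_X)$$
satisfies $W'_\star[x]=0$ for general $x$, and by moving points for all $x$. By Bloch–Srinivas, $W'$ equals a cycle supported on $D'\times X$ for a curve $D'\subset X$.

**Step 4: identify the cycles supported over a curve.** Such a cycle is the push-forward of a divisor class on $\tilde D'\times X$, with $\tilde D'$ the normalization. For each component, $CH^1(\tilde D'\times X)=\mathrm{Pic}\,\tilde D'\oplus\mathrm{Pic}\,X$ rationally, because $H^1(X,\mathcal O)=0$. Hence
$$W=-d\Delta+2d\,(1\times c_X)+z\times1+\sum_kC_k\times L_k,\qquad z\in CH_0(X),\ C_k,L_k\in\mathrm{Pic}(X)_{\mathbb Q}.$$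

**Step 5: use symmetry to determine $z$.** The difference of $W$ and its transpose is
$$0=2d\,(1\times c_X-c_X\times1)+z\times1-1\times z+\sum_k(C_k\times L_k-L_k\times C_k).$$
Multiply by $1\times c_X$ and push forward to the first factor. Only $c_X\times1$ and $z\times 1$ contribute, and we get $z-2d\,c_X=0$. So $W=-d\Delta+2d(c_1+c_2)+\sum C_k\times L_k$. The last sum is now symmetric, so it equals $\frac12\sum(C_k\times L_k+L_k\times C_k)$.

By Step 2, $s^\star[V]\in s^\star R_\star$, and since $s^\star$ is injective, $[V]\in R_\star$. This proves Theorem 3. $\blacksquare$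

So the guess passes two tests. For more points we move to cohomology, where there is a good description of all $H^\star(X^{[n]})$ at once.

## 3. The cohomology of all $X^{[n]}$ as a polynomial ring

Put $\mathbb H=\bigoplus_nH^\star(X^{[n]},\mathbb C)$ and $|0\rangle=1\in H^0(X^{[0]})$. All degrees are even. We use three published facts.

**(F1) (Nakajima, Grojnowski).** There are operators $\mathfrak q_k(\alpha)$, $k\ne0$, on $\mathbb H$, linear in $\alpha\in H^\star(X,\mathbb C)$, with $[\mathfrak q_k(\alpha),\mathfrak q_l(\beta)]=c_k\,\delta_{k+l,0}\int\alpha\beta$, $c_k\neq0$, and $\mathfrak q_k(\alpha)|0\rangle=0$ for $k<0$. For $k>0$,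
$$\mathfrak q_k(\alpha)\,y=\mathrm{pr}_{3\star}\big(Z_k\cdot(y\otimes\alpha\otimes1)\big),$$
where $Z_k$ is an algebraic cycle on $X^{[m]}\times X\times X^{[m+k]}$ of pure dimension $2m+k+1$, supported on the closed set of $(\xi,x,\xi')$ with $\xi\subset\xi'$ and $I_\xi/I_{\xi'}$ supported at $x$. So $\mathfrak q_k(\alpha)$ raises degree by $2(k-1)+\deg\alpha$. Monomials in the creation operators ($k>0$) give an isomorphism
$$\mathrm{Sym}\Big(\bigoplus_{k\ge1}H_k\Big)\cong\mathbb H,\qquad H_k=H^\star(X,\mathbb C)\ \text{corresponding to}\ \mathfrak q_k.$$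

Think of $\mathfrak q_k(\alpha)$ as adding a $k$-fold point along a cycle of class $\alpha$. For example, $H^\star(X^{[2]})$ is spanned by the $\mathfrak q_1(\alpha)\mathfrak q_1(\beta)|0\rangle$ and $\mathfrak q_2(\alpha)|0\rangle$. Since $\dim H^\star(X)=24$, it has dimension $\frac{24\cdot25}2+24=324$.

**(F2) (Lehn, *Chern classes of tautological sheaves on Hilbert schemes of points on surfaces*, Invent. Math. 1999), with $K_X=0$.** Let $\mathfrak d$ be cup product with $c_1(\mathcal O^{[n]})$. Let $\delta:X\to X^2$ be the diagonal and $L_k(\alpha)=\frac12\sum_\nu:\!\mathfrak q_\nu\mathfrak q_{k-\nu}\!:(\delta_\star\alpha)$. Then $[\mathfrak d,\mathfrak q_k(\alpha)]=kL_k(\alpha)$, and $[L_1(\beta),\mathfrak q_k(\alpha)]=-k\,\mathfrak q_{k+1}(\alpha\beta)$ for $k\ge1$.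

**(F3) (Li–Qin–Wang, Math. Ann. 324 (2002)).** Let $G_k(\gamma)$ be cup product with the component of $\pi_\star(\mathrm{ch}(\mathcal O_{\mathcal Z})\rho^\star(\gamma\,\mathrm{td}_X))$ in degree $\deg\gamma+2k$. Then $[G_k(\gamma),\mathfrak q_1(\alpha)]=\frac1{k!}\mathfrak q_1^{(k)}(\gamma\alpha)$, where $\mathfrak q_1^{(k)}=(\mathrm{ad}\,\mathfrak d)^k\mathfrak q_1$. The classes $G_k(\gamma)$ generate the ring $H^\star(X^{[n]},\mathbb C)$. (The generation statement is needed only for Theorem 2.)

The $G_k$ and the $\theta_k$ determine each other. Indeed $\theta_j(\gamma)$ has degree $\deg\gamma+2(j-2)$ and $\mathrm{td}_X=1+2\,\mathsf{pt}$, so $G_k(\gamma)=\theta_{k+2}(\gamma)+2\,\theta_k(\gamma\cdot\mathsf{pt})$. As $\mathsf{pt}^2=0$, this gives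
$$\theta_{k+2}(\gamma)=G_k(\gamma)-2\,G_{k-2}(\gamma\cdot\mathsf{pt}),\qquad G_j=0\ \text{for }j<0.\tag{2}$$

## 4. Tautological classes are the $O(T_{\mathbb C})$-invariants

The generators of $R_\star$ use only the classes $1$, divisors and $c_X$ on $X$. In cohomology these do not see $T$. So one expects a symmetry: moving $T_{\mathbb C}$ by an isometry should leave tautological classes alone. We build this symmetry.

Let $g\in O(H^2(X,\mathbb C))$, extended by the identity on $H^0$ and $H^4$. It is a ring automorphism of $H^\star(X,\mathbb C)$ preserving $\int_X$. Define $\hat g$ on $\mathbb H$ by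
$$\hat g\,\mathfrak q_{k_1}(\alpha_1)\cdots\mathfrak q_{k_l}(\alpha_l)|0\rangle=\mathfrak q_{k_1}(g\alpha_1)\cdots\mathfrak q_{k_l}(g\alpha_l)|0\rangle\qquad(k_i>0).$$
This is just $\mathrm{Sym}(g)$, so $g\mapsto\hat g$ is a representation. What is not obvious is how it interacts with cup product.

For the small diagonal $\Delta_l:X\to X^l$ we have
$$\Delta_{l\star}(g\gamma)=g^{\otimes l}\Delta_{l\star}\gamma.\tag{3}$$
Indeed, pairing with $\beta_1\otimes\cdots\otimes\beta_l$, the left side gives $\int g\gamma\cdot\beta_1\cdots\beta_l$. The right side gives $\int\gamma\cdot g^{-1}\beta_1\cdots g^{-1}\beta_l$, which is the same number.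

**Lemma 5.** $\hat g\,\theta_k(\gamma)\,\hat g^{-1}=\theta_k(g\gamma)$ as multiplication operators, and $\hat g$ fixes $1\in H^0(X^{[n]})$. Hence $\hat g\big(\prod\theta_{k_i}(\gamma_i)\big)=\prod\theta_{k_i}(g\gamma_i)$.

*Proof.* An operator on $\mathbb H$ that kills $|0\rangle$ is determined by its commutators with any set of operators that generates $\mathbb H$ from $|0\rangle$. We use this three times.

**Step 1: conjugate all $\mathfrak q_k$.** We claim $\hat g\,\mathfrak q_k(\alpha)\,\hat g^{-1}=\mathfrak q_k(g\alpha)$. For $k>0$ this is the definition. For $k<0$ both sides kill $|0\rangle$. Their commutators with $\mathfrak q_l(\beta)$, $l>0$, are $c_k\delta_{k+l,0}\int\alpha\cdot g^{-1}\beta$ and $c_k\delta_{k+l,0}\int g\alpha\cdot\beta$, which agree.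

**Step 2: show that $\hat g$ commutes with $\mathfrak d$.** By Step 1 and (3) for $l=2$, $\hat gL_k(\alpha)\hat g^{-1}=L_k(g\alpha)$. Both $\hat g\mathfrak d\hat g^{-1}$ and $\mathfrak d$ kill $|0\rangle$. For $k>0$, $[\hat g\mathfrak d\hat g^{-1},\mathfrak q_k(\alpha)]=\hat g\,kL_k(g^{-1}\alpha)\,\hat g^{-1}=kL_k(\alpha)=[\mathfrak d,\mathfrak q_k(\alpha)]$. So they agree, and therefore $\hat g\,\mathfrak q_1^{(k)}(\alpha)\,\hat g^{-1}=\mathfrak q_1^{(k)}(g\alpha)$.

**Step 3: find a smaller generating set.** By (F2), $[[\mathfrak d,\mathfrak q_1(1)],\mathfrak q_k(\alpha)]=-k\,\mathfrak q_{k+1}(\alpha)$. By induction on $k$, every creation operator is a polynomial in $\mathfrak d$ and the $\mathfrak q_1(\alpha)$. So $\mathbb H$ is generated from $|0\rangle$ by these.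

**Step 4: conjugate $G_k$.** The operators $\hat gG_k(\gamma)\hat g^{-1}$ and $G_k(g\gamma)$ kill $|0\rangle$, since $\mathcal Z$ is empty over $X^{[0]}$. Both commute with $\mathfrak d$, because cup products commute and by Step 2. By (F3) and Step 2 both have commutator $\frac1{k!}\mathfrak q_1^{(k)}(g\gamma\cdot\alpha)$ with $\mathfrak q_1(\alpha)$. By Step 3 they agree, and (2) gives the statement for $\theta_k$, since $g(\gamma\cdot\mathsf{pt})=g\gamma\cdot\mathsf{pt}$.

**Step 5: check that $1$ is fixed.** The class $\mathfrak q_1(1)^n|0\rangle$ lies in $H^0(X^{[n]})$, because $\mathfrak q_1(1)$ preserves degree. It is nonzero by (F1), so it is a nonzero multiple of $1$. It is fixed by $\hat g$ since $g1=1$. $\square$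

**Proposition 6.** Let $g\in O(H^2(X,\mathbb C))$ be the identity on $NS(X)$. Then $\hat g$ fixes every element of $\mathrm{cl}(R_\star(X^{[n]}))$. Moreover $\mathrm{cl}(R_\star)_{\mathbb C}=H^\star(X^{[n]},\mathbb C)^{O(T_{\mathbb C})}$.

*Proof.* **Step 1: write the generators in terms of the $\theta_k$.** As $\mathrm{ch}_0(I_{\mathcal Z})=1$ and $\mathrm{ch}_k(I_{\mathcal Z})=-\mathrm{ch}_k(\mathcal O_{\mathcal Z})$ for $k\ge1$, the generators of $R_\star$ are, up to sign, constants and classes $\pi_\star(\prod_{i\le l}\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\,\rho^\star\gamma)$ with $l\ge1$. View $X^{[n]}\times X$ as the small diagonal in $X^{[n]}\times X^l$. By the projection formula the class in question is the push-forward to $X^{[n]}$ of $\prod_i\mathrm{pr}_i^\star\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\cdot\Delta_{l\star}\gamma$. If $\Delta_{l\star}\gamma=\sum_j\gamma^j_1\otimes\cdots\otimes\gamma^j_l$, this equals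
$$\sum_j\prod_{i=1}^l\theta_{k_i}(\gamma_i^j).\tag{4}$$

**Step 2: prove invariance.** Here $\gamma\in H^0\oplus NS\oplus H^4$, so $g\gamma=\gamma$ and by (3) $g^{\otimes l}\Delta_{l\star}\gamma=\Delta_{l\star}\gamma$. By Lemma 5, $\hat g$ replaces $\Delta_{l\star}\gamma$ by $g^{\otimes l}\Delta_{l\star}\gamma$ in (4), so it fixes (4). It also fixes products of such classes, again by Lemma 5. This is the first claim, and it gives "$\subset$".

**Step 3: prove that every invariant is tautological.** Let $O(T_{\mathbb C})$ act as the identity on $NS$. By (F3), (2) and Lemma 5 there is a surjective $O(T_{\mathbb C})$-equivariant algebra map to $H^\star(X^{[n]},\mathbb C)$ from the polynomial algebra on symbols $\theta_k(\gamma)$, linear in $\gamma\in H^\star(X,\mathbb C)$, $2\le k\le2n+2$ (larger $k$ give zero by degree). As $O(T_{\mathbb C})$ is reductive, invariants lift to invariants. By the first fundamental theorem for $O(T_{\mathbb C})$, the invariants of the polynomial algebra are generated by the $\theta_k(\gamma)$ with $\gamma\in H^0\oplus NS_{\mathbb C}\oplus H^4$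 and by the $\sum_i\theta_k(t_i)\theta_l(t_i^\vee)$, with $t_i,t_i^\vee$ dual bases of $T_{\mathbb C}$. The first kind lies in $\mathrm{cl}(R_\star)_{\mathbb C}$. For the second, use
$$\delta_\star1=1\otimes\mathsf{pt}+\mathsf{pt}\otimes1+\sum_a\nu_a\otimes\nu_a^\vee+\sum_it_i\otimes t_i^\vee$$
with dual bases $\nu_a,\nu_a^\vee$ of $NS_{\mathbb C}$. By (4) with $l=2$, $\gamma=1$, the element $\sum_i\theta_k(t_i)\theta_l(t_i^\vee)$ is $\mathrm{cl}\,\pi_\star(\mathrm{ch}_k(\mathcal O_{\mathcal Z})\mathrm{ch}_l(\mathcal O_{\mathcal Z}))$ minus products of classes of the first kind. So it lies in $\mathrm{cl}(R_\star)_{\mathbb C}$. $\square$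

The conjecture in cohomology has become a question about symmetry: is the class of a Lagrangian constant-cycle subvariety fixed by $O(T_{\mathbb C})$?

## 5. Lagrangian classes, the Lie algebra $\mathfrak{so}(\widetilde T)$, and fewer than ten points

The sensible attempt is to prove this invariance directly from the Lagrangian condition. It works almost completely, and it yields Theorem 2. Let $V\subset X^{[n]}$ be Lagrangian, and for $t\in T_{\mathbb C}$ let $e_t$ be cup product with $\theta_2(t)=G_0(t)$.

**Step 1: turn "Lagrangian" into equations, $e_t\,\mathrm{cl}(V)=0$ for all $t\in T_{\mathbb C}$.** The map $\theta_2:H^2(X)\to H^2(X^{[n]})$ is a morphism of Hodge structures, so $\theta_2(\sigma)$ is a multiple of the class of the symplectic form. For a resolution $\iota:\tilde V\to X^{[n]}$ of $V$ we get $\mathrm{cl}(V)\,\theta_2(\sigma)=\iota_\star\iota^\star\theta_2(\sigma)=0$. The set $\{t\in T_{\mathbb Q}:\mathrm{cl}(V)\theta_2(t)=0\}$ is the kernel of a morphism of Hodge structures, and its complexification contains $\sigma$.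 As $T_{\mathbb Q}$ is irreducible, it is all of $T_{\mathbb Q}$.

**Step 2: compute $e_t$ in the polynomial ring, $[e_t,\mathfrak q_k(\alpha)]=k\,\mathfrak q_k(t\alpha)$ for $k\ge1$.** The case $k=1$ is (F3). Write $\mathfrak q_1'(\beta)=[\mathfrak d,\mathfrak q_1(\beta)]=L_1(\beta)$. As $e_t$ commutes with $\mathfrak d$, $[e_t,\mathfrak q_1'(1)]=\mathfrak q_1'(t)$. Using $\mathfrak q_{k+1}(\alpha)=-\frac1k[\mathfrak q_1'(1),\mathfrak q_k(\alpha)]$, we find inductively
$$[e_t,\mathfrak q_{k+1}(\alpha)]=-\tfrac1k\big([\mathfrak q_1'(t),\mathfrak q_k(\alpha)]+k\,[\mathfrak q_1'(1),\mathfrak q_k(t\alpha)]\big)=-\tfrac1k\big(-k-k^2\big)\mathfrak q_{k+1}(t\alpha)=(k+1)\,\mathfrak q_{k+1}(t\alpha).$$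
Since $e_t|0\rangle=0$, $e_t$ is the derivation of $\mathrm{Sym}(\bigoplus H_k)$ extending $\alpha\mapsto kt\alpha$ on $H_k$.

**Step 3: get a second family of equations from $\mathfrak{sl}_2$.** On $H_k$ define $f_t(1)=0$, $f_t(u)=\frac1k(t,u)\cdot1$ for $u\in H^2$, $f_t(\mathsf{pt})=\frac1kt$. Let $\mathsf h=-1,0,1$ on $H^0,H^2,H^4$. Extend both as derivations. On $H_k$ the commutator $[e_t,f_t]$ acts by
$$1\mapsto-f_t(kt)=-(t,t)\,1,\qquad u\mapsto(t,u)t-(t,u)t=0,\qquad\mathsf{pt}\mapsto e_t(t/k)=(t,t)\,\mathsf{pt}.$$
So $[e_t,f_t]=(t,t)\mathsf h$, and clearly $[\mathsf h,e_t]=e_t$, $[\mathsf h,f_t]=-f_t$. For $(t,t)\neq0$ this makes $(e_t,\,2\mathsf h,\,\frac2{(t,t)}f_t)$ an $\mathfrak{sl}_2$-triple acting on the finite-dimensional space $H^\star(X^{[n]},\mathbb C)$. A monomial $\prod\mathfrak q_{k_i}(\alpha_i)|0\rangle$ with $\alpha_i\in H^{2d_i}$ and $\sum k_i=n$ has degree $2\sum(k_i-1+d_i)=2n+2\sum(d_i-1)$. Since $\mathrm{cl}(V)\in H^{2n}$, we get $\mathsf h\,\mathrm{cl}(V)=0$. A vector of weight $0$ killed by the raising operator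 in a finite-dimensional $\mathfrak{sl}_2$-module is invariant. Hence $f_t\,\mathrm{cl}(V)=0$ for non-isotropic $t$. These span $T_{\mathbb C}$ and $f_t$ is linear in $t$, so the equation holds for all $t\in T_{\mathbb C}$.

**Step 4: recognize the Lie algebra generated by the $e_t$ and $f_t$.** Let $\widetilde T=\mathbb C1\oplus T_{\mathbb C}\oplus\mathbb C\,\mathsf{pt}$, of dimension $r+2$, with the Mukai pairing: the intersection form on $T$, $(1,\mathsf{pt})=-1$, $1$ and $\mathsf{pt}$ isotropic and orthogonal to $T$. The map $u_k=k^{d-1}$ on $H^{2d}(X)$ is an isometry of $\widetilde T$. It conjugates the operators $e_t,f_t$ on $H_1$ to those on $H_k$: for instance $1\mapsto k\cdot1\mapsto kt\mapsto kt$ and $\mathsf{pt}\mapsto k^{-1}\mathsf{pt}\mapsto k^{-1}t\mapsto k^{-1}t$ under $u_ke_tu_k^{-1}$ and $u_kf_tu_k^{-1}$, and likewise $u\mapsto k(t,u)\mathsf{pt}$ and $u\mapsto k^{-1}(t,u)1$ for $u\in H^2$. For $k=1$ the operators vanish on $NS_{\mathbb C}$ and are skew on $\widetilde T$, as $(e_t1,u)=(t,u)=-(1,e_tu)$ and $(f_tu,\mathsf{pt})=-(t,u)=-(u,f_t\mathsf{pt})$.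 Under $\mathfrak{so}(\widetilde T)\cong\Lambda^2\widetilde T$, the $e_t$ and $f_t$ span $T\wedge\mathsf{pt}$ and $T\wedge1$. The commutator $[e_t,f_t]$ gives $\mathsf h$, that is, $1\wedge\mathsf{pt}$. Finally $[e_t,f_s]$ is the sum of $u\mapsto(s,u)t-(t,u)s$ on $T$ and $(t,s)\mathsf h$, and this gives $\Lambda^2T$. So they generate all of $\mathfrak{so}(\widetilde T)$. Consequently $\mathrm{cl}(V)$ is an $SO(\widetilde T)$-invariant in
$$\mathrm{Sym}\Big(\bigoplus_kNS_{\mathbb C}\Big)\otimes\mathrm{Sym}\Big(\bigoplus_ku_k\widetilde T\Big).$$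

**Step 5: apply invariant theory.** By Weyl's first fundamental theorem, the $SO(\widetilde T)$-invariants are generated over the first factor by two kinds of elements. The first kind comes from the form dual to the pairing, $\sum t_i\otimes t_i^\vee-1\otimes\mathsf{pt}-\mathsf{pt}\otimes1$, transported by $u_k\otimes u_l$:
$$\beta_{kl}=\sum_i\mathfrak q_k(t_i)\mathfrak q_l(t_i^\vee)-\tfrac lk\,\mathfrak q_k(1)\mathfrak q_l(\mathsf{pt})-\tfrac kl\,\mathfrak q_k(\mathsf{pt})\mathfrak q_l(1).$$
The second kind are the determinants in $\widetilde T_{k_1}\cdots\widetilde T_{k_{r+2}}$, where $\widetilde T_k=u_k\widetilde T\subset H_k$. A determinant with two equal indices is antisymmetric in them, so it vanishes in $\mathrm{Sym}$. Hence we may take $k_1<\dots<k_{r+2}$, and such a determinant uses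
$$\sum k_i\ \ge\ 1+2+\dots+(r+2)=\tfrac{(r+2)(r+3)}2$$
points. If this exceeds $n$, no determinant occurs in $H^\star(X^{[n]})$. Then $\mathrm{cl}(V)$ is a polynomial in the $\beta_{kl}$ and the $\mathfrak q_k(\nu)$, $\nu\in NS_{\mathbb C}$, which are all fixed by $\hat g$ for $g\in O(T_{\mathbb C})$. By Proposition 6, $\mathrm{cl}(V)\in\mathrm{cl}(R_\star)_{\mathbb C}\cap H^\star(X^{[n]},\mathbb Q)=\mathrm{cl}(R_\star)$. Since $r\ge2$ always ($\sigma,\bar\sigma\in T_{\mathbb C}$), this covers all $n\le9$. Theorem 2 is proved. $\blacksquare$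

**Where this stops.** Let $r=2$ and $n=10$, so $T_{\mathbb C}=\mathbb C\sigma\oplus\mathbb C\bar\sigma$. Put $(w_1,w_2,w_3,w_4)=(1,\sigma,\bar\sigma,\mathsf{pt})$ and
$$\mathrm{Det}=\sum_{\pi\in S_4}\mathrm{sgn}(\pi)\prod_{k=1}^4\mathfrak q_k(u_kw_{\pi(k)})|0\rangle\ \in H^{20}(X^{[10]},\mathbb C).$$
It is nonzero, since $H_1\otimes H_2\otimes H_3\otimes H_4$ embeds in $\mathrm{Sym}$. It is $SO(\widetilde T)$-invariant and satisfies all the equations of Steps 1 and 3. But the involution $g$ that swaps $\sigma$ and $\bar\sigma$ exchanges $w_2$ and $w_3$, so $\hat g\,\mathrm{Det}=-\mathrm{Det}$. By Proposition 6, $\mathrm{Det}\notin\mathrm{cl}(R_\star)_{\mathbb C}$. So the Lagrangian equations alone no longer force a class to be tautological. This does not produce a counterexample: we need actual constant-cycle subvarieties whose classes feel the swap of $\sigma$ and $\bar\sigma$. The formula tells us where to look. We want four points $x_1,x_2,x_3,x_4$ of $X$ with multiplicities $1,2,3,4$, moving in a fourfold $B\subset X^4$ along which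 $[x_1]+2[x_2]+3[x_3]+4[x_4]$ is constant in $CH_0(X)$, and such that $\mathrm{cl}(B)$ is not invariant under the swap. For this we need a K3 surface with $r=2$ on which we can compute with zero-cycles. That is the role of (H).

## 6. Points of $E\times E$ modulo rational equivalence

Let $X$ satisfy (H), and let $o\in E$ be the origin. For $p,q\in E$ put
$$\langle p,q\rangle=([p]-o)\times([q]-o)\in CH_0(A).$$
Since $p\mapsto[p]-o\in CH_0(E)$ is a homomorphism, $\langle\ ,\ \rangle$ is biadditive. With $P=[p]-o$, $Q=[q]-o$ and $a=(p,q)$, we have $[a]=(o+P)\times(o+Q)$ and $[-a]=(o-P)\times(o-Q)$, so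
$$[a]+[-a]=2[0]+2\langle p,q\rangle.\tag{5}$$
For $\alpha\in\mathrm{End}(E)$, push the relation $[p]+[-p]-2o=0$ forward by $(1,\alpha):E\to A$. By (5) the result is $2\langle p,\alpha p\rangle=0$. Replacing $p$ by $p+p'$ and expanding, we get
$$\langle p,\alpha p\rangle=0,\qquad\langle p,\alpha p'\rangle+\langle p',\alpha p\rangle=0\qquad(p,p'\in E,\ \alpha\in\mathrm{End}(E)).\tag{6}$$
The endomorphism $\alpha$ itself appears in both terms of (6), with no conjugation. This will be crucial.

Now pass to $X$. Let $A^\circ\subset A$ be the domain of $\psi$. Its complement is finite, and $-A^\circ=A^\circ$ because $\psi\circ(-1)=\psi$. Let $\beta:\hat A\to A$ be a composition of point blow-ups, an isomorphism over $A^\circ$, resolving $\psi$ to a morphism $\hat\psi:\hat A\to X$. As $\beta_\star:CH_0(\hat A)\to CH_0(A)$ is an isomorphism, we may put $\psi_\star=\hat\psi_\star(\beta_\star)^{-1}$. Then $\psi_\star[a]=[\psi(a)]$ for $a\in A^\circ$.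

**Lemma 7.** For $a=(p,q)\in A^\circ$: $[\psi(a)]=c_X+\psi_\star\langle p,q\rangle$.

*Proof.* As $\psi(-a)=\psi(a)$, (5) gives $[\psi(a)]=\frac12\psi_\star([a]+[-a])=c+\psi_\star\langle p,q\rangle$ with $c=\psi_\star[0]$. It remains to see that $c=c_X$. Only finitely many curves are contracted by $\psi|_{A^\circ}$, so there is a torsion point $p_0\in E$ such that $\{p_0\}\times E$ is not contracted. As $[p_0]-o$ is torsion, $\langle p_0,q\rangle=0$ rationally. Hence $[\psi(p_0,q)]=c$ for all but finitely many $q$. The map $q\mapsto\psi(p_0,q)$ extends to a nonconstant morphism $\kappa:E\to X$, and by moving points on $E$ we get $[\kappa(q)]=c$ for all $q$. The curve $\kappa(E)$ meets an ample divisor that is a sum of rational curves, so it contains a point of class $c_X$. Hence $c=c_X$. $\square$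

## 7. Symmetric matrices over $\mathrm{End}(E)$ and a fourfold in $X^4$

**A warm-up with two points.** Let $\tau\in\mathrm{End}(E)$ and consider $a_1=(p_1,\tau p_2)$, $a_2=(p_2,\tau p_1)$. By (6), $\langle p_1,\tau p_2\rangle+\langle p_2,\tau p_1\rangle=0$. So by Lemma 7 the points $x_i=\psi(a_i)$ satisfy $[x_1]+[x_2]=2c_X$ wherever they are defined, for a two-parameter family of $(p_1,p_2)$. Does this family feel the swap of $\sigma$ and $\bar\sigma$? Pulling back $dp\wedge dq$ by $a_1,a_2$ gives $\varphi_1=\tau\,dp_1\wedge dp_2$ and $\varphi_2=\tau\,dp_2\wedge dp_1=-\varphi_1$. Both $\int_{E^2}\varphi_1\wedge\bar\varphi_2$ and $\int_{E^2}\bar\varphi_1\wedge\varphi_2$ equal $-|\tau|^2\int dp_1\wedge dp_2\wedge\overline{dp_1\wedge dp_2}$. The swap is invisible, in agreement with Theorem 2.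

**Four points.** Let $S=(S_{ij})$ be a symmetric $4\times4$ matrix over $\mathrm{End}(E)$ whose $i$-th row is divisible by $i$, and put $q_i=\sum_j\frac1iS_{ij}p_j$. Then by (6)
$$\sum_ii\,\langle p_i,q_i\rangle=\sum_i\langle p_i,S_{ii}p_i\rangle+\sum_{i<j}\big(\langle p_i,S_{ij}p_j\rangle+\langle p_j,S_{ij}p_i\rangle\big)=0.\tag{7}$$
So every such $S$ gives a four-parameter family with $\sum i[x_i]$ constant. If $S$ has integer entries, complex conjugation does not see it. We therefore use a non-real entry, and this is where $\mathrm{End}(E)\ne\mathbb Z$ enters.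

Fix $\tau\in\mathrm{End}(E)\setminus\mathbb Z$. On the tangent space it acts by a non-real number, also denoted $\tau$. Take $S_{12}=S_{13}=S_{34}=12$, $S_{24}=12\tau$, symmetric, with all other entries $0$. Explicitly,
$$q_1=12p_2+12p_3,\quad q_2=6p_1+6\tau p_4,\quad q_3=4p_1+4p_4,\quad q_4=3\tau p_2+3p_3.$$
Let $f=(a_1,\dots,a_4):E^4\to A^4$ with $a_i=(p_i,q_i)$. It is injective, and each $a_i:E^4\to A$ is surjective. So $U=f^{-1}((A^\circ)^4)$ is open and dense in $E^4$. Put $\Phi=\psi^4\circ f:U\to X^4$.

*$\Phi$ is generically finite onto its image.* Let $A'\subset A^\circ$ be the complement of the finitely many curves contracted by $\psi$ (the locus where $\psi|_{A^\circ}$ has positive-dimensional fibre is a proper closed subset). Then $\psi|_{A'}$ has finite fibres. As each $a_i$ is surjective, $U'=f^{-1}(A'^4)$ is open and dense in $E^4$. As $f$ is injective, $\Phi|_{U'}$ has finite fibres.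

Let $B=\overline{\Phi(U)}\subset X^4$, irreducible of dimension $4$, and let $d\ge1$ be the degree of $U\to B$.

**Lemma 8.** Every $(x_1,\dots,x_4)\in B$ satisfies $[x_1]+2[x_2]+3[x_3]+4[x_4]=10\,c_X$ in $CH_0(X)$.

*Proof.* On $\Phi(U)$ this is Lemma 7 together with (7). The constructible set $\Phi(U)$ contains a dense open subset $W$ of $B$. For $b\in B$, move points: there are a curve $C\to B$ with coordinate maps $\kappa_i:C\to X$, a point $t_0$ over $b$, and an equivalence $t_0\sim\sum n_jt_j$ with $\sum n_j=1$ and all $t_j$ over $W$. Applying $\sum_ii\,\kappa_{i\star}$ gives $\sum_ii[x_i]=\sum_jn_j\cdot10\,c_X=10\,c_X$. $\square$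

**The swap is a ring automorphism.** First we show that $T(X)_{\mathbb C}=\mathbb C\sigma\oplus\mathbb C\bar\sigma$. Since $\hat\psi$ is dominant, $\hat\psi^\star\sigma\neq0$. As $H^0(\hat A,\Omega^2)=\beta^\star H^0(A,\Omega^2)=\mathbb C\,\beta^\star(dp\wedge dq)$, we may scale $\sigma$ so that $\psi^\star\sigma=dp\wedge dq$ on $A^\circ$. The map $\hat\psi^\star:H^2(X,\mathbb Q)\to H^2(\hat A,\mathbb Q)$ is a morphism of Hodge structures, injective since $\hat\psi_\star\hat\psi^\star=\deg\hat\psi$. The projection of $\hat\psi^\star T(X)_{\mathbb Q}$ to $NS(\hat A)_{\mathbb Q}$ kills $\sigma$ because $NS$ is of type $(1,1)$. By irreducibility of $T(X)_{\mathbb Q}$ it is zero. So $T(X)_{\mathbb Q}$ embeds in $NS(\hat A)_{\mathbb Q}^\perp$, whose rank is $b_2(\hat A)-\rho(\hat A)=b_2(A)-\rho(A)=6-(2+\mathrm{rk}\,\mathrm{End}(E))=2$. As $\sigma,\bar\sigma\in T(X)_{\mathbb C}$, the claim follows, and $r=2$.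

Let $g$ be the $\mathbb C$-linear involution of $H^\star(X,\mathbb C)$ that is the identity on $H^0$, $H^4$, $NS_{\mathbb C}$ and swaps $\sigma$ and $\bar\sigma$. As $\sigma^2=\bar\sigma^2=0$ and $T\perp NS$, it is an isometry on $H^2$, hence a graded ring automorphism preserving $\int_X$.

**Lemma 9.** $g^{\otimes4}\mathrm{cl}(B)\neq\mathrm{cl}(B)$ in $H^8(X^4,\mathbb C)$.

*Proof.* **Step 1: choose a test form.** Guided by the four entries $1,\sigma,\bar\sigma,\mathsf{pt}$ of $\mathrm{Det}$, take
$$\omega=\mathrm{pr}_2^\star\sigma\wedge\mathrm{pr}_3^\star\bar\sigma\wedge\mathrm{pr}_4^\star(\sigma\wedge\bar\sigma).$$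
Then $g^{\otimes4}[\omega]=[\bar\omega]$, because $g$ fixes $\sigma\wedge\bar\sigma=\bar\sigma\wedge\sigma$ in $H^4$.

**Step 2: move the integral to $E^4$.** Let $U''$ be a smooth projective compactification of $U$ to which $\Phi$ extends as a morphism (resolve the closure of the graph of $\Phi$ without changing $U$). Then $d\int_{X^4}\mathrm{cl}(B)\cdot\omega$ is the integral of the pullback of $\omega$ over $U''$, which equals its integral over the dense open subset $U$. On $U$ we have $\Phi^\star\mathrm{pr}_i^\star\sigma=\varphi_i:=dp_i\wedge dq_i$, and this form extends to all of $E^4$. Since $2$-forms commute,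
$$d\int_{X^4}\mathrm{cl}(B)\cdot\omega=\int_{E^4}\varphi_2\wedge\bar\varphi_3\wedge\varphi_4\wedge\bar\varphi_4=\int_{E^4}(\varphi_2\wedge\varphi_4)\wedge\overline{(\varphi_3\wedge\varphi_4)}.$$

**Step 3: compute.** We have $\varphi_2=dp_2\wedge(6dp_1+6\tau dp_4)$, $\varphi_3=dp_3\wedge(4dp_1+4dp_4)$, $\varphi_4=dp_4\wedge(3\tau dp_2+3dp_3)$. With $\mathrm{vol}=dp_1dp_2dp_3dp_4$,
$$\varphi_2\wedge\varphi_4=18\,dp_2dp_1dp_4dp_3=18\,\mathrm{vol},\qquad\varphi_3\wedge\varphi_4=12\tau\,dp_3dp_1dp_4dp_2=-12\tau\,\mathrm{vol},$$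
as the permutation $2143$ is even and $3142$, with three inversions, is odd. Let $I=\int_{E^4}\mathrm{vol}\wedge\overline{\mathrm{vol}}$. It is nonzero, and real because two $4$-forms commute. So
$$d\int\mathrm{cl}(B)\cdot\omega=-216\,\bar\tau I,\qquad d\int\mathrm{cl}(B)\cdot\bar\omega=-216\,\tau I.$$

**Step 4: conclude.** As $\tau\notin\mathbb R$, these differ. But $\int\mathrm{cl}(B)\cdot\bar\omega=\int\mathrm{cl}(B)\cdot g^{\otimes4}\omega=\int g^{\otimes4}\mathrm{cl}(B)\cdot\omega$, since $g^{\otimes4}$ is an involutive ring automorphism preserving the integral. $\square$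

Note that with an integer in place of $\tau$ the two numbers in Step 3 coincide, and the test detects nothing.

## 8. From $X^4$ to $X^{[n]}$: the subvarieties that are not tautological

We prove Theorem 1. Let $X$ satisfy (H), $n\ge10$, and $g$ as in Section 7. Fix an irreducible rational curve $C\subset X$ and put
$$N:H^\star(X^4,\mathbb C)\to H^\star(X^{[n]},\mathbb C),\qquad N(\alpha_1\otimes\cdots\otimes\alpha_4)=\mathfrak q_1([C])^{n-10}\,\mathfrak q_1(\alpha_1)\mathfrak q_2(\alpha_2)\mathfrak q_3(\alpha_3)\mathfrak q_4(\alpha_4)|0\rangle.$$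

**Step 1: show that $N$ loses nothing.** We claim that $N$ is injective and $\hat gN(y)=N(g^{\otimes4}y)$. The space $H_1\otimes H_2\otimes H_3\otimes H_4$ embeds in the polynomial ring $\mathrm{Sym}(\bigoplus H_k)\cong\mathbb H$, because the four indices are distinct. Multiplication by the nonzero element $\mathfrak q_1([C])^{n-10}$ is injective there. Equivariance holds because $[C]\in NS$ is fixed by $g$.

**Step 2: write a product of creation operators as one correspondence.** Put $L=n-6$ and $(k_1,\dots,k_L)=(4,3,2,1,1,\dots,1)$, with partial sums $m_i=k_1+\dots+k_i$, so $m_0=0$ and $m_L=n$. On $P_L=\prod_{i=0}^LX^{[m_i]}\times X^L$ let $\Pi_L=\prod_{i=1}^Lp_i^\star Z_{k_i}$ (intersection product), where $p_i$ is the projection to $X^{[m_{i-1}]}\times X_{(i)}\times X^{[m_i]}$ and $X_{(i)}$ is the $i$-th factor of $X^L$. We claim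
$$\mathfrak q_{k_L}(\alpha_L)\cdots\mathfrak q_{k_1}(\alpha_1)|0\rangle=\mathrm{pr}_{X^{[n]}\star}\big(\Pi_L\cdot\mathrm{pr}_{X^L}^\star(\alpha_1\otimes\cdots\otimes\alpha_L)\big).\tag{8}$$
We prove the analogous statement for the first $l$ operators, with values in $H^\star(X^{[m_l]})$, by induction on $l$; for $l=0$ it is $|0\rangle=1$. Suppose $y=\mathrm{pr}_\star(z)$ with $z=\Pi_{l-1}\cdot\mathrm{pr}^\star(\alpha_1\otimes\cdots\otimes\alpha_{l-1})$ on $P_{l-1}$ and $\mathrm{pr}:P_{l-1}\to X^{[m_{l-1}]}$. The map
$$\mathrm{pr}\times1:\ P_l=P_{l-1}\times X\times X^{[m_l]}\to X^{[m_{l-1}]}\times X\times X^{[m_l]}$$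
is $p_l$. Base change gives $y\otimes\alpha_l\otimes1=p_{l\star}(z\otimes\alpha_l\otimes1)$. The projection formula gives $Z_{k_l}\cdot(y\otimes\alpha_l\otimes1)=p_{l\star}\big(p_l^\star Z_{k_l}\cdot(z\otimes\alpha_l\otimes1)\big)$. Pushing forward to $X^{[m_l]}$, the left side becomes $\mathfrak q_{k_l}(\alpha_l)y$ and the right side the claimed expression.

**Step 3: see that $N(\mathrm{cl}(B))$ is carried by constant cycles.** Let $B'=\{(b_4,b_3,b_2,b_1):(b_1,\dots,b_4)\in B\}$. The creation operators commute, so by (8), linearity and the Künneth decomposition of $\mathrm{cl}(B)$,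
$$N(\mathrm{cl}(B))=\mathrm{cl}\Big(\mathrm{pr}_{X^{[n]}\star}\big(\Pi_L\cdot\mathrm{pr}_{X^L}^\star[B'\times C^{n-10}]\big)\Big).$$
This is the class of an algebraic cycle. Intersection products on smooth varieties are represented by cycles supported on the intersection of the supports. The support of $\Pi_L$ lies in the set of chains $\emptyset=\xi_0\subset\cdots\subset\xi_L$ with $I_{\xi_{i-1}}/I_{\xi_i}$, of length $k_i$, supported at $x_i$, and then $[\xi_L]=\sum k_ix_i$ as cycles. So the class is represented by a cycle supported on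
$$S_B=\{\xi\in X^{[n]}:\ \exists\,b\in B,\ z_j\in C,\ [\xi]=b_1+2b_2+3b_3+4b_4+z_1+\dots+z_{n-10}\ \text{as cycles}\}.$$
This set is closed: it is the preimage under the Hilbert–Chow morphism of the image of the projective variety $B\times C^{n-10}$ in $\mathrm{Sym}^nX$. The degree of $N(\mathrm{cl}(B))$ is $2(0+1+2+3)+8+2(n-10)=2n$, so the cycle has dimension $n$:
$$N(\mathrm{cl}(B))=\sum_j\mu_j\,\mathrm{cl}(V_j),\qquad\mu_j\in\mathbb Q,\ V_j\subset S_B\ \text{irreducible, closed, of dimension }n.\tag{9}$$
For $\xi\in V_j$, Lemma 8 gives $[\xi]=10\,c_X+(n-10)\,c_X=n\,c_X$ in $CH_0(X)$. By (1), $\xi$ has class $c_{\mathsf M}$. By Lemma 4, $V_j$ is Lagrangian. So each $V_j$ is a Lagrangian constant-cycle subvariety for $c_{\mathsf M}$.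

**Step 4: compare with the symmetry of tautological classes.** Suppose every $\mathrm{cl}(V_j)$ were in $\mathrm{cl}(R_\star)$. Since $g$ is the identity on $NS$, Proposition 6 and (9) would give $\hat gN(\mathrm{cl}(B))=N(\mathrm{cl}(B))$. By Step 1, $N(g^{\otimes4}\mathrm{cl}(B))=N(\mathrm{cl}(B))$, and by injectivity $g^{\otimes4}\mathrm{cl}(B)=\mathrm{cl}(B)$. This contradicts Lemma 9. So some $V=V_j$ has $\mathrm{cl}(V)\notin\mathrm{cl}(R_\star(X^{[n]}))$, and a fortiori $[V]\notin R_\star(X^{[n]})$. This proves Theorem 1, and the conjecture is false. $\blacksquare$
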